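# Small uncolorable bi-hypergraphs: $m(r)<\binom{(r-1)^2+1}{r}$ for every $r\ge 4$

## The theorem, and what it says about mono and rainbow edges

Throughout, $c(r)=\binom{(r-1)^2+1}{r}$, and $m(r)$ is the minimum number of edges of an uncolorable $r$-uniform bi-hypergraph. That is, $m(r)$ is the least size of a family $E$ of $r$-subsets of a finite set $V$ such that every coloring of $V$ gives some $e\in E$ only one color or $r$ different colors.

**Main theorem.** The statement "$m(r)=c(r)$ for every $r\ge4$" is false, and it fails at every $r\ge 4$. In detail:

**Theorem 1.** $m(4)\le 185<210=c(4)$.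

**Theorem 2.** $m(r)<c(r)$ for every $r\ge4$. Moreover $m(5)\le 5628<6188=c(5)$.

**Theorem 3.** $m(r)\ge (r-1)(r-2)^{r-1}+1$ for $r\ge4$, and $m(r)\le 6r^2(r-1)^r\ln r+1$ for $r\ge 20$. Hence $m(r)=r^{\,r+O(1)}$ and $\big(m(r)/c(r)\big)^{1/r}\to 1/e$, so $c(r)$ is too large by a factor $e^{(1+o(1))r}$.

**Proposition 4.** For $r\ge 3$, an uncolorable $r$-uniform bi-hypergraph has at least $(r-1)^2+1$ vertices. If it has $(r-1)^2+1$ or $(r-1)^2+2$ vertices, it has at least $c(r)$ edges. So a bi-hypergraph beating $c(r)$ needs at least $(r-1)^2+3$ vertices.

The refuted statement is a conjecture taken from Meiqiao Zhang, Fengming Dong and Ruixue Zhang, "On the colorability of bi-hypergraphs", arXiv:2310.06464 (2023). It is known that $m(3)=10=c(3)$. The exact values of $m(r)$ for $r\ge4$ are not determined here.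

Now the words. A mixed hypergraph $(V,\mathcal C,\mathcal D)$ has a finite vertex set and two families of subsets. A coloring $f:V\to\{1,2,\dots\}$ must satisfy $|f(e)|<|e|$ for $e\in\mathcal C$ and $|f(e)|>1$ for $e\in\mathcal D$.

**Definition (bi-hypergraph).** A bi-hypergraph $(V,E)$ is a mixed hypergraph with $\mathcal C=\mathcal D=E$. It is $r$-uniform if its edges are distinct $r$-subsets of $V$. Under a coloring $f$, an $r$-set $e$ is *mono* if $|f(e)|=1$ and *rainbow* if $|f(e)|=r$. The bi-hypergraph is colorable if some $f$ makes no edge mono and no edge rainbow. The number of colors is not restricted.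

The freedom in the number of colors matters. Take the Fano plane, with 7 points, 7 lines and $r=3$. With two colors, some line is always mono. Indeed, one color has at most three points. If these contain no line, they meet at most $3\cdot3-3=6$ lines (three noncollinear points; fewer points meet fewer lines), so some line lies in the other color. Yet as a bi-hypergraph the Fano plane is colorable: pick a line $\ell$ and a point $p\in\ell$, and give $p$ color 1, the other two points of $\ell$ color 2, and the four points off $\ell$ color 3. The line $\ell$ shows $1,2,2$, another line through $p$ shows $1,3,3$, and a line through another point of $\ell$ shows $2,3,3$.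

Where does $c(r)$ come from? Take all $r$-subsets of a set of $(r-1)^2+1$ points. If a coloring uses at least $r$ colors, some $r$-set is rainbow. If it uses at most $r-1$ colors, some class has at least $r$ points and contains a mono $r$-set. So the complete $r$-uniform hypergraph on $(r-1)^2+1$ points is uncolorable, and $m(r)\le c(r)$. For $r=2$ this gives the single edge: a 2-set is always mono or rainbow, so $m(2)=1=c(2)$. For $r=3$ it gives the ten triples of a 5-set. Can one do better than this pigeonhole example?

## Removing edges on $(r-1)^2+1$ or $(r-1)^2+2$ vertices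

The first thing to try is to delete edges from the complete hypergraph, or to add a vertex and then delete many. On five points with $r=3$: delete one triple $P$, color $P$ red and the other two points blue. The only mono triple is $P$, and none is rainbow. So no triple can be spared. This is the general situation.

*Proof of Proposition 4.* Let $(V,E)$ be uncolorable and $r$-uniform, $|V|=n$.

**Step 1: at least $(r-1)^2+1$ vertices.** If $n\le (r-1)^2$, partition $V$ into at most $r-1$ classes of size at most $r-1$. No $r$-set fits in a class, and there are fewer than $r$ colors, so no $r$-set is mono or rainbow. This contradicts uncolorability.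

**Step 2: on $(r-1)^2+1$ vertices every $r$-set is an edge.** We have $(r-1)^2+1=r+(r-2)(r-1)$. Given an $r$-set $P$, color with the class $P$ and $r-2$ classes of size $r-1$. Only $r-1$ colors are used, so nothing is rainbow, and the only mono $r$-set is $P$. Hence $P\in E$, and $|E|=c(r)$.

**Step 3: on $(r-1)^2+2$ vertices the non-edges form an intersecting family.** Here $n=(r-1)^2+2=2r+(r-3)(r-1)$. For disjoint $r$-sets $P,Q$, use the classes $P$, $Q$ and $r-3$ classes of size $r-1$. Again there are $r-1$ colors, and the only mono $r$-sets are $P$ and $Q$, so $P\in E$ or $Q\in E$. Thus any two non-edges meet. Since $n-2r=(r-1)(r-3)\ge0$, the Erdős–Ko–Rado theorem (an intersecting family of $r$-subsets of an $n$-set with $n\ge2r$ has at most $\binom{n-1}{r-1}$ members) applies, and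
$$|E|\ge\binom nr-\binom{n-1}{r-1}=\binom{n-1}{r}=c(r).\qquad\square$$

So small modifications gain nothing. With one more vertex, this method also stops giving lower bounds. For $r\ge4$ and $n=(r-1)^2+3=3r+(r-4)(r-1)$, the same kind of coloring says only that among three disjoint $r$-sets at least one is an edge. For $r=4$, $n=12$, the 165 four-sets through a fixed vertex $v$ already satisfy this, and $165<210$. They are colorable (give $v$ color 1 and everything else color 2), so they are no counterexample, but they show that this condition alone cannot prove $|E|\ge c(r)$. There is room on more vertices, and we go there.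

## Classes of size at most $r$ on $r(r-1)+1$ vertices

Suppose we do not insist that every $r$-set be an edge, but only that every $(r+1)$-set contain one. Then a coloring without mono edges has all classes of size at most $r$. On $n=r(r-1)+1$ vertices it therefore has at least $r$ classes, so rainbow $r$-sets exist. The edges must now do two jobs:

1. every $(r+1)$-set contains an edge;
2. every partition of $V$ into classes of size at most $r$ has a rainbow edge.

For $r=4$ we have $n=13$ and $\binom{13}4=715$, so we must do both jobs with a fraction less than $210/715\approx0.294$ of all 4-sets. Job 1 alone has an economical solution for $r=4$.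

**Definition (the family $G(M)$, Giraud's construction).** Let $A,B$ be disjoint finite sets ("rows" and "columns") and $M:A\times B\to\{\pm1\}$. Then $G=G(M)$ is the family of 4-subsets $e$ of $A\cup B$ such that $e\subset A$, or $e\subset B$, or $|e\cap A|=|e\cap B|=2$ and the product of the four entries of $M$ on $(e\cap A)\times(e\cap B)$ is $+1$.

For instance, if $M$ has two rows $(+,+,+)$ and $(+,+,-)$, the two rows together with columns 1, 2 form a member of $G$, but together with columns 2, 3 they do not. A 4-set with three rows and one column is never in $G$.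

**Lemma 5.** (a) For any three rows and two columns $y,y'$, some two of the rows form with $y,y'$ a member of $G$; likewise with rows and columns exchanged. (b) Every 5-subset of $A\cup B$ contains a member of $G$.

*Proof.* (a) Of the three signs $M(x,y)M(x,y')$, one for each row $x$, two coincide. For these two rows the product of the four entries is $+1$. (b) A 5-set has at least four elements on one side, and these contain a member of $G$; or it splits $3+2$, and (a) applies. $\square$

With $|A|=7$, $|B|=6$ and random signs, the expected size of $G$ is $35+15+\frac12\cdot21\cdot15=207.5$, just below 210. But job 2 depends on $M$, and here is how it can fail. Let the rows be $a_1,\dots,a_7$ and the columns $b_1,\dots,b_6$. Put $M=-1$ on $\{a_2,a_3,a_4\}\times\{b_1,b_2,b_3\}$ and $M=+1$ elsewhere. Color with classes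
$$C_1=\{a_1,b_1,b_2,b_3\},\quad C_2=\{a_2,a_3,a_4\},\quad C_3=\{a_5,a_6,a_7\},\quad C_4=\{b_4,b_5,b_6\}.$$
The only mono 4-set is $C_1$, which splits $1+3$ and is not in $G$. A rainbow 4-set using $a_1$ has three rows and one column, so it is not in $G$. A rainbow 4-set using some $b_i$ with $i\le3$ has one entry $-1$ and three entries $+1$, so its product is $-1$ and it is not in $G$. Hence $(V,G)$ is colorable.

The culprit is visible. The three rows of $C_2$ are identical up to sign on all six columns. In fact, avoiding rainbow edges forces such agreement, as we are about to see. So we want matrices in which three rows can never agree up to sign on many columns, and orthogonality provides exactly this.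

## Parallel rows and Hadamard matrices

**Definition (parallel).** A set $R$ of rows is parallel on a set $D$ of columns if for all $x,x'\in R$ the value $M(x,d)M(x',d)$ is constant for $d\in D$. The same term is used with rows and columns exchanged.

In the example above, $\{a_2,a_3,a_4\}$ is parallel on all of $B$: any two of these rows are equal. Two rows $(+,+,-)$ and $(-,-,+)$ are parallel on all three columns, with constant $-1$. A single row is parallel on everything.

Recall that a Hadamard matrix of order $h$ is an $h\times h$ matrix $H$ with entries $\pm1$ and $HH^{T}=hI$. Then $H^T/h$ is the inverse of $H$, so $H^TH=hI$ too: distinct rows are orthogonal and distinct columns are orthogonal. We need orders 8 and 12.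

For order 8, index rows and columns by $\mathbb F_2^3$ and put $M(x,y)=(-1)^{x\cdot y}$. For $x\ne x'$ the inner product of rows is $\sum_y(-1)^{(x+x')\cdot y}=0$.

For order 12, use Paley's construction. Let $\chi$ be the quadratic character of $\mathbb F_{11}$, with $\chi(0)=0$. The nonzero squares are $1,3,4,5,9$, so $\chi(-1)=-1$. For $c\neq0$,
$$\sum_{z}\chi(z)\chi(z+c)=\sum_{z\ne0}\chi(1+c/z)=0-\chi(1)=-1,$$
because $1+c/z$ runs over all elements except 1. Index a matrix $S$ by $\infty$ and $\mathbb F_{11}$, with $S(\infty,\infty)=0$, $S(\infty,y)=1$, $S(x,\infty)=-1$, $S(x,y)=\chi(x-y)$. Each row has 11 nonzero entries. The inner product of rows $\infty$ and $x$ is $\sum_y\chi(x-y)=0$, and for $x\ne x'$ that of rows $x$ and $x'$ is $1+\sum_y\chi(x-y)\chi(x'-y)=1-1=0$ (put $z=x-y$, $c=x'-x$). So $SS^T=11I$. Also $S^T=-S$. Hence $H=I+S$ has entries $\pm1$ and $HH^T=I+S+S^T+SS^T=12I$.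

**Lemma 6.** If $M$ is a submatrix of a Hadamard matrix of order $h$, three distinct rows are parallel on at most $h/4$ columns, and three distinct columns are parallel on at most $h/4$ rows.

*Proof.* Let $x,x',x''$ be the rows. If they are parallel on $D$, there are signs $\varepsilon,\eta$ with $M(x,d)M(x',d)=\varepsilon$ and $M(x,d)M(x'',d)=\eta$ for all $d\in D$. In the full matrix the number of such columns is
$$\tfrac14\sum_d\big(1+\varepsilon M(x,d)M(x',d)\big)\big(1+\eta M(x,d)M(x'',d)\big)=\tfrac h4 .$$
Indeed, on expanding, the constant term contributes $h$, the two linear terms vanish by orthogonality, and the last is $\varepsilon\eta\sum_dM(x',d)M(x'',d)=0$, since $M(x,d)^2=1$. Columns are orthogonal as well, so the same proof works for them. $\square$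

For example, in the order-8 matrix the rows $(1,0,0),(0,1,0),(0,0,1)$ are parallel on the columns $y$ with $y_1+y_2$ and $y_1+y_3$ prescribed, and there are $2=8/4$ of them.

## Four classes of size at most $r$ always show a rainbow member of $G$

**Lemma 7 (rainbow lemma).** Let $r\ge4$, and let $M$ be a submatrix of a Hadamard matrix of order $h\in\{8,12\}$ with rows $A$ and columns $B$. Let $U\subseteq A\cup B$, $A'=U\cap A$, $B'=U\cap B$, with $|U|\ge3r+1$ and $|A'|,|B'|\ge r+1$. If $U$ is partitioned into $q\ge4$ nonempty color classes, each of size at most $r$, then $G(M)$ contains a rainbow 4-set inside $U$.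

*Proof.* Suppose not. Let $C_i$ be the classes, $A_i=C_i\cap A$, $B_i=C_i\cap B$, and let $S_A,S_B$ be the sets of colors occurring in $A'$ and $B'$. Every color is in $S_A\cup S_B$.

**Step 1: each side has two or three colors.** If four colors occurred in $A'$, one vertex of each would form a rainbow 4-subset of $A$, which lies in $G$. So $|S_A|\le3$, and likewise $|S_B|\le3$. As a class has at most $r<|A'|,|B'|$ vertices, $|S_A|,|S_B|\ge2$.

**Step 2: a forbidden color pattern.** It is impossible that $|S_A|=3$ and $|S_B\setminus S_A|\ge2$. Otherwise take three rows with the three colors of $S_A$ and two columns with two colors outside $S_A$. By Lemma 5(a), two of the rows form with the columns a member of $G$, and it is rainbow. Symmetrically, $|S_B|=3$ and $|S_A\setminus S_B|\ge2$ is impossible.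

**Step 3: reduction to $q=4$.** Let $q\ge5$. If $|S_A|=3$, then $|S_B\setminus S_A|=q-3\ge2$, excluded by Step 2. If $|S_A|=2$, then $|S_B\setminus S_A|=q-2\ge3$, so $|S_B|=3$ and $S_B$ is disjoint from $S_A$. Then $|S_A\setminus S_B|=2$, again excluded by Step 2. So $q=4$.

**Step 4: no rainbow edges forces parallelism.** Claim: if $i,j\in S_A$ and $k,l\in S_B$ are four distinct colors, then each of $A_i$, $A_j$ is parallel on $B_k\cup B_l$, and each of $B_k$, $B_l$ is parallel on $A_i\cup A_j$. For $x\in A_i$, $x'\in A_j$, $y\in B_k$, $y'\in B_l$ the 4-set $\{x,x',y,y'\}$ is rainbow, hence not in $G$, so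
$$M(x,y)M(x,y')M(x',y)M(x',y')=-1. \tag{1}$$
Let $x_1,x_2\in A_i$ and fix $x'\in A_j$. Multiplying (1) for $x=x_1$ and for $x=x_2$, the entries of row $x'$ cancel, and $M(x_1,y)M(x_2,y)=M(x_1,y')M(x_2,y')$ for all $y\in B_k$, $y'\in B_l$. Both $B_k$ and $B_l$ are nonempty, so the value $M(x_1,\cdot)M(x_2,\cdot)$ is constant on $B_k\cup B_l$. The other claims follow in the same way, by symmetry.

**Step 5: the possible patterns.** Now $|S_A\cup S_B|=4$ and $|S_A|,|S_B|\in\{2,3\}$. Up to renaming colors and exchanging rows with columns (the hypotheses are symmetric), the pattern is $\{1,2\},\{3,4\}$; or $\{1,2,3\},\{1,4\}$; or $\{1,2,3\},\{1,2,4\}$. In each we contradict Lemma 6, using $h/4\le3<r+1$.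

**Step 6: $S_A=\{1,2\}$, $S_B=\{3,4\}$.** By Step 4, $A_1$ and $A_2$ are each parallel on $B_3\cup B_4=B'$. As $|A_1|+|A_2|=|A'|\ge r+1\ge5$, one of them contains three rows. They are parallel on $|B'|\ge r+1>h/4$ columns, a contradiction.

**Step 7: $S_A=\{1,2,3\}$, $S_B=\{1,4\}$.** Use Step 4 with row colors $2,3$ and column colors $1,4$: the sets $A_2=C_2$ and $A_3=C_3$ are each parallel on $B_1\cup B_4=B'$. Here $|C_2|+|C_3|=|U|-|C_1|-|C_4|\ge3r+1-2r=r+1\ge5$. So one of them contains three rows, a contradiction as before.

**Step 8: $S_A=\{1,2,3\}$, $S_B=\{1,2,4\}$.** Row colors $3,1$ with column colors $4,2$ show that $A_3=C_3$ is parallel on $B_4\cup B_2$. Row colors $3,2$ with column colors $4,1$ show that it is parallel on $B_4\cup B_1$. Since $B_4\ne\emptyset$, the two constants agree for each pair of rows, and $C_3$ is parallel on all of $B'$. By Lemma 6, $|C_3|\le2$. The same two choices show that $B_4=C_4$ is parallel on $A_3\cup A_1$ and on $A_3\cup A_2$. As $A_3\neq\emptyset$, it is parallel on $A'$. Since $|A'|\ge r+1>h/4$, Lemma 6 for columns gives $|C_4|\le2$. Then $|U|\le2+2+2r<3r+1$ because $r\ge4$, a contradiction.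 $\square$

## A $7\times6$ sign matrix with 185 edges

*Proof of Theorem 1.* Let $M(x,y)=(-1)^{x\cdot y}$ with $x\in A=\mathbb F_2^3\setminus\{0\}$ and $y$ in a 6-subset $B$ of a disjoint copy of $\mathbb F_2^3$. This is a $7\times6$ submatrix of a Hadamard matrix of order 8. Put $V=A\cup B$, $|V|=13$, $E=G(M)$.

**Step 1: count the edges.** Fix two columns. In the order-8 matrix they agree in 4 rows and disagree in 4. After deleting one row the split is $\{3,4\}$. A pair of rows has product $+1$ exactly when the columns agree in both rows or disagree in both, so there are $\binom32+\binom42=9$ such pairs. Hence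
$$|E|=\binom74+\binom64+\binom62\cdot9=35+15+135=185.$$

**Step 2: no coloring works.** Let $f$ be a coloring without mono edges. By Lemma 5(b), a class with five vertices would contain an edge, so classes have size at most 4. As $13>3\cdot4$, there are at least four classes. Lemma 7 with $r=4$, $h=8$, $U=V$ applies, since $13=3\cdot4+1$, $|A|=7\ge5$ and $|B|=6\ge5$. It gives a rainbow edge. So $(V,E)$ is uncolorable and $m(4)\le185<210$. $\square$

Orthogonality served twice. It makes three parallel rows impossible, and it balances the column agreements, which lowers the count from the random 207.5 to 185.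

## From 4-sets to $r$-sets by the four smallest elements

For $r\ge5$ we need $r$-sets instead of 4-sets. Fix a linear order on $V=A\cup B$ and let $E_1$ be the family of $r$-subsets $X$ of $V$ whose four smallest elements form a member of $G(M)$.

**Lemma 8.** Every $(r+1)$-subset $S$ of $V$ contains a member of $E_1$.

*Proof.* The five smallest elements of $S$ contain some $e\in G$, by Lemma 5(b). The set $S$ has $r-4$ further elements, all larger. Then $e$ together with these $r-4$ elements is an $r$-set whose four smallest elements form $e$. $\square$

So job 1 lifts to all $r$ at the same density. For $r\ge6$ we shall do job 2 with a second, random family, which is cheap once $r$ is large. The bound this gives, inequality (2) below, is useless for $r=4$ and $r=5$. At $r=4$ it allows $207.5$ for job 1 but about $252$ more for job 2, against $c(4)=210$. At $r=5$ it is $6043.5$ plus about $1477$, against $c(5)=6188$. So $r=5$ needs the rainbow lemma again.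

## The case $r=5$: a universal last vertex

Lemma 7 gives a rainbow 4-set, and we need a rainbow 5-set. The device is one extra vertex $a_0$, placed last in the order, which completes a 4-set to a 5-set without changing its four smallest elements.

*Proof that $m(5)\le5628$.*

**Step 1: choose the matrix.** Take a Hadamard matrix of order 12 and two of its rows $i,j$. By orthogonality, $\pi(c)=M(i,c)M(j,c)$ takes each value $\pm1$ on 6 columns $c$. Delete rows $i,j$ and two columns with different $\pi$. Let $A_0,B$ index the remaining 10 rows and 10 columns; five of these columns have $\pi=+1$ and five have $\pi=-1$. Let $G_0=G(M)$ on $A_0\cup B$. Let $a_0$ be a new vertex, $A=A_0\cup\{a_0\}$, $V=A\cup B$, $|V|=21$.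

**Step 2: count $G_0$.** Let $c,c'$ be two remaining columns. The 12 rows split $6/6$ into those where $c,c'$ agree and those where they disagree. Now $\pi(c)\pi(c')$ is the product of $M(i,c)M(i,c')$ and $M(j,c)M(j,c')$. So if $\pi(c)=\pi(c')$, rows $i$ and $j$ lie in the same part, and deleting them leaves $\{4,6\}$. This holds for $2\binom52=20$ pairs of columns, with $\binom42+\binom62=21$ row pairs of product $+1$ each. If $\pi(c)\ne\pi(c')$, the rows $i,j$ lie in different parts and $\{5,5\}$ remains. This holds for $25$ pairs, with $2\binom52=20$ row pairs each. Hence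
$$|G_0|=\binom{10}4+\binom{10}4+20\cdot21+25\cdot20=210+210+420+500=1340.$$

**Step 3: choose the order.** Put $a_0$ last and the other 20 vertices in uniformly random order. Let $E$ be the family of 5-sets whose four smallest elements form a member of $G_0$. A 5-set $X\ni a_0$ is in $E$ if and only if $X\setminus\{a_0\}\in G_0$; these contribute $|G_0|$. For a 5-set $X\not\ni a_0$, the four smallest elements form a uniformly random 4-subset of $X$, so $X\in E$ with probability $\frac15$ times the number of members of $G_0$ inside $X$. Each member of $G_0$ lies in $16$ such 5-sets, so these contribute $\frac{16}5|G_0|$ in expectation. Altogether the expectation of $|E|$ is $\frac{21}5\cdot1340=5628$. Fix an order with $|E|\le5628$.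

**Step 4: classes have size at most 5.** Let $f$ have no mono edge. The five smallest elements of a 6-set lie in $A_0\cup B$, since $a_0$ can only be the largest element. They contain some $e\in G_0$, and $e$ with the largest element of the 6-set is in $E$. So no class has 6 vertices.

**Step 5: find a rainbow edge.** As $21>4\cdot5$, there are at least 5 classes. Let $Z$ be the class of $a_0$ and $U=V\setminus Z\subseteq A_0\cup B$. Then $|U|\ge16=3\cdot5+1$, and $U$ has at least 4 classes of size at most 5. Also $|U\cap A_0|=|A\setminus Z|\ge11-5=6$, and $|U\cap B|\ge10-4=6$, because $a_0\in Z\cap A$ leaves at most 4 elements of $Z$ in $B$. Lemma 7 with $r=5$, $h=12$ and rows $A_0$ gives a rainbow $e\in G_0$ inside $U$. No vertex of $e$ has the color of $a_0$, so $e\cup\{a_0\}$ is rainbow, and its four smallest elements form $e$. It is therefore a rainbow edge. So $m(5)\le5628<6188=\binom{17}5=c(5)$. $\square$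

## Two tools for job 2: moving mass, and random $r$-sets

If a coloring has class sizes $x_1,x_2,\dots$, the number of rainbow $r$-sets is the elementary symmetric polynomial $e_r(x)=\sum_{i_1<\dots<i_r}x_{i_1}\cdots x_{i_r}$. For example, sizes $2,2,1$ and $r=2$ give $e_2=4+2+2=8$.

**Lemma 9.** In a finite list of nonnegative integers, let $x\le y$ be two entries with $x>0$. Replacing them by $x-1,y+1$ keeps the sum, does not increase $e_r$, and strictly increases the sum of squares.

*Proof.* With the other entries fixed, $e_r=xyP+(x+y)Q+S$ where $P,Q,S\ge0$. The sum $x+y$ is unchanged, and $(x-1)(y+1)=xy-(y-x)-1<xy$. The sum of squares increases by $2(y-x)+2>0$. $\square$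

Since the sum of squares of a list of nonnegative integers with sum $n$ is at most $n^2$, any sequence of such moves stops.

**Lemma 10.** Let $|V|=n\ge2$, let $0<p\le1$, and let $\mathcal P$ be a set of partitions of $V$. For each partition in $\mathcal P$ let at least $p\binom nr$ of the $r$-subsets of $V$ be called good for it. Then there is a family of at most $N=\lceil\ln(n!)/p\rceil$ $r$-sets that contains, for every partition in $\mathcal P$, an $r$-set good for it.

*Proof.* There are at most $n!$ partitions of $V$, because mapping a permutation to its set of cycles is a map onto the partitions. Choose $N$ independent uniformly random $r$-sets. The expected number of partitions in $\mathcal P$ with no good chosen set is at most $n!(1-p)^N<n!\,e^{-pN}\le1$. So with positive probability there is none. $\square$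

## The case $r\ge6$: adding a random family

Let $k=r-1$ and $n=r(r-1)+1=k^2+k+1$. Since $k(k+1)$ is even, $n=2b+1$ with $b=k(k+1)/2\ge15$. Let $V=\{1,\dots,n\}$ in natural order.

*Proof of Theorem 2 for $r\ge6$.*

**Step 1: a family for job 1 with density below $5/16$.** Choose a uniformly random partition $V=A\cup B$ with $|A|=b+1$, $|B|=b$, and $M$ with independent uniform signs. The product of four independent uniform signs is a uniform sign, so a fixed 4-set is in $G(M)$ with probability
$$\delta=\frac{\binom{b+1}4+\binom b4+\frac12\binom{b+1}2\binom b2}{\binom{2b+1}4}.$$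
To simplify, $\binom{b+1}4+\binom b4=\frac{b(b-1)(b-2)(2b-2)}{24}$ and $\frac12\binom{b+1}2\binom b2=\frac{3b^2(b+1)(b-1)}{24}$. So the numerator is $\frac{b(b-1)}{24}\big(2(b-1)(b-2)+3b(b+1)\big)=\frac{b(b-1)}{24}(5b^2-3b+4)$. The denominator is $\frac{4b(b-1)(4b^2-1)}{24}$. Thus
$$\delta=\frac{5b^2-3b+4}{4(4b^2-1)}<\frac5{16},$$
where the inequality is $16(5b^2-3b+4)<20(4b^2-1)$, that is, $48b>84$. An $r$-set is in $E_1$ if its four smallest elements, a fixed 4-set, lie in $G(M)$; so the expectation of $|E_1|$ is $\delta\binom nr$. Fix a choice with $|E_1|\le\delta\binom nr$. By Lemma 8, every $(r+1)$-set contains a member of $E_1$.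

**Step 2: partitions with small classes have many rainbow sets.** Let $V$ be partitioned into classes of sizes $x_1,x_2,\dots\le r$. Claim: $e_r(x)\ge r^{r-1}$. As long as there are two entries with $0<x\le y<r$, apply the move of Lemma 9; entries stay between 0 and $r$. When the process stops, at most one entry is strictly between $0$ and $r$. As the sum is $r(r-1)+1$, the nonzero entries are $r$ (taken $r-1$ times) and $1$, for which $e_r=r^{r-1}$. The moves never increased $e_r$, so the claim holds.

**Step 3: a family for job 2.** Apply Lemma 10 with $\mathcal P$ the partitions into classes of size at most $r$, good meaning rainbow, and $p=r^{r-1}/\binom nr$. This gives a family $R$ of at most $\lceil\ln(n!)/p\rceil$ $r$-sets such that each such partition has a rainbow member of $R$.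

**Step 4: combine.** The family $E=E_1\cup R$ is uncolorable: without mono edges all classes have size at most $r$ by Step 1, and then $R$ has a rainbow edge. So
$$m(r)\le\delta\binom nr+\frac{\ln(n!)}{r^{r-1}}\binom nr+1. \tag{2}$$

It remains to compare (2) with $c(r)=\binom{k^2+1}{k+1}$. At $r=6$ the ratio $c(6)/\binom{31}6$ is about $0.3127$, barely above $5/16=0.3125$, so there we use the exact $\delta$. For larger $r$ the bound $5/16$ is enough.

**Step 5: $r=6$.** Here $n=31$, $b=15$, $\binom{31}6=736281$ and $\delta=\frac{1125-45+4}{4\cdot899}=\frac{1084}{3596}$. As $736281=3596\cdot204.75$, we get $\delta\binom{31}6=1084\cdot204.75=221949$. By Stirling's bound $n!\le\sqrt{2\pi n}\,(n/e)^n e^{1/(12n)}$,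
$$\ln 31!\le 31\ln31-31+\tfrac12\ln(62\pi)+\tfrac1{372}<106.454-31+2.636+0.003<78.1 .$$
Also $736281/6^5=736281/7776<94.69$, so the middle term of (2) is less than $78.1\cdot94.69<7396$. Hence $m(6)\le221949+7396+1=229346<230230=\binom{26}6=c(6)$.

**Step 6: a lower bound for $c(r)/\binom nr$ when $r\ge7$.** Let $k\ge 6$, $m=k^2+1$ and
$$R_k=\binom{k^2+k+1}{k+1}\Big/\binom{k^2+1}{k+1}=\prod_{i=0}^k\phi(i),\qquad\phi(i)=\frac{m+k-i}{m-i}.$$
Pair $i$ with $k-i$. With $w=i(k-i)\ge0$ we have $(m+k-i)(m+i)=m^2+mk+w$ and $(m-i)(m-k+i)=m^2-mk+w$, so
$$\phi(i)\phi(k-i)=\frac{m^2+mk+w}{m^2-mk+w}\le\frac{m^2+mk}{m^2-mk}=\frac{m+k}{m-k},$$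
because adding $w\geq 0$ to numerator and denominator of a fraction larger than 1 does not increase it. The product over all $i$ of the left side is $R_k^2$, so $R_k\le\big(\frac{m+k}{m-k}\big)^{(k+1)/2}$. With $y=k/m=\frac k{k^2+1}$, the logarithm of this bound is
$$\frac{k+1}2\ln\frac{1+y}{1-y}=\sum_{j\ge0}\frac{(k+1)y\cdot y^{2j}}{2j+1}.$$
Here $y$ is decreasing in $k\ge1$, and $(k+1)y=1+\frac{k-1}{k^2+1}$ is decreasing for $k\ge3$, since the derivative of $\frac{k-1}{k^2+1}$ has numerator $1+2k-k^2<0$. So the bound decreases for $k\ge3$, and for $k\ge6$ it is at most its value at $k=6$, $m=37$, namely $(43/31)^{7/2}$. Now $43/31<1.3871$, so its square is below $1.92405$, its fourth power below $3.70197$, its sixth below $7.1228$, and its seventh below $9.89<3.15^2$. Thus $R_k<3.15$ and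
$$c(r)\Big/\binom nr=\frac1{R_k}>0.317 .$$

**Step 7: an upper bound for $m(r)/\binom nr$ when $r\ge7$.** As $n\le r^2$, $\ln n!\le n\ln n\le2r^2\ln r$. Also $\binom nr\ge(n/r)^r\ge(r-1)^r\ge6^7$. Dividing (2) by $\binom nr$ gives
$$\frac{m(r)}{\binom nr}\le\frac5{16}+\frac{2\ln r}{r^{r-3}}+6^{-7}<0.3125+0.0017+0.0001=0.3143 .$$
Here $\frac{\ln r}{r^{r-3}}=\frac{\ln r}r\cdot r^{-(r-4)}$ is a product of two positive decreasing functions for $r\ge7$, and at $r=7$ we have $2\ln7/2401<0.0017$. Since $0.3143<0.317$, $m(r)<c(r)$ for every $r\ge7$. Together with Theorem 1, the case $r=5$ and Step 5, this proves Theorem 2. $\square$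

## The growth of $m(r)$

*Proof of the lower bound in Theorem 3.* Let $r\ge4$ and $|E|\le(r-1)(r-2)^{r-1}$. We construct a coloring.

**Step 1: few mono edges with $r-2$ colors.** In a uniformly random coloring with $r-2$ colors, an edge is mono with probability $(r-2)^{1-r}$. So the expected number of mono edges is at most $r-1$. Fix a coloring with at most $r-1$ mono edges.

**Step 2: repair with one more color.** Pick one vertex from each mono edge, and recolor all picked vertices with one new color. The new class has at most $r-1$ vertices, so it contains no edge. The old classes only shrink, so an edge that is mono in an old color was mono before; but each formerly mono edge has lost a vertex to the new class. So no edge is mono. At most $r-1$ colors are used, so no edge is rainbow. Hence the bi-hypergraph is colorable, and $m(r)\ge(r-1)(r-2)^{r-1}+1$. $\square$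

*Proof of the upper bound in Theorem 3.* Let $r\ge20$. Now the vertex set is larger, and random $r$-sets do both jobs. Let $k=r-1$, $t=r^2$, $n=kt$. The heart is a counting claim.

**Claim.** Every coloring of an $n$-set has at least $k\binom tr$ $r$-sets that are mono or rainbow.

The number $k\binom tr$ is what $k$ equal classes give. Let $x_1,\dots,x_c\ge1$ be the class sizes, $\rho=r^{1/r}\geq 1$, and $L=\lfloor\rho t\rfloor\ge t$. For real $x\ge r-1$ let $\binom xr=x(x-1)\cdots(x-r+1)/r!$.

**Step 1: few classes give many mono sets.** Suppose $c\le k$. The function $g$ equal to $\binom xr$ for $x\ge r-1$ and to $0$ for $x\le r-1$ is convex and nondecreasing: for $x\ge r-1$ all factors are nonnegative, so the first two derivatives are nonnegative, and at $r-1$ the value is 0 with nonnegative right derivative. It agrees with $\binom xr$ at nonnegative integers. Pad with empty classes to $k$ classes, whose average size is $t$. Jensen's inequality gives at least $k\,g(t)=k\binom tr$ mono $r$-sets.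

**Step 2: one huge class gives many mono sets.** Suppose some $x_i>L$. As $x_i$ is an integer, $x_i>\rho t$. Since $\rho t-i'\ge\rho(t-i')$ for $0\le i'<r$,
$$\binom{x_i}r\ge\binom{\rho t}r\ge\rho^r\binom tr=r\binom tr\ge k\binom tr .$$

**Step 3: otherwise, shape the class sizes.** Now $c\ge r$ and all $x_i\le L$. We bound the number $e_r(x)$ of rainbow $r$-sets from below. Apply moves of Lemma 9 to entries $0<x\le y<L$ as long as possible, but never let the number of nonzero entries drop below $r$. Consider the final list. If it had more than $r$ nonzero entries, no further move would be blocked by the restriction, so at most one nonzero entry would be below $L$. The sum would then be at least $rL\ge rt>n$, a contradiction. So exactly $r$ entries are nonzero. If two entries were strictly between $1$ and $L$, a move on them would keep $r$ nonzero entries and be allowed. So at most one entry is strictly between $1$ and $L$, and the other nonzero entries are $1$ or $L$.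

**Step 4: count rainbow sets.** If $j$ entries of the final list equal $L$, then $n\le jL+L+r$. With $L\le\rho t$, $(n-r)/t=r-1-\frac1r$ and $1/\rho=e^{-(\ln r)/r}\ge1-\frac{\ln r}r$,
$$j\ge\frac{n-r}L-1\ge\frac{r-1-1/r}\rho-1\ge\Big(r-1-\frac1r\Big)\Big(1-\frac{\ln r}r\Big)-1\ge r-3-\ln r .$$
The last inequality holds because the product is at least $r-1-\frac1r-\ln r$. The value of $e_r$ on the final list is the product of its $r$ nonzero entries, so the original coloring has at least $L^j\ge t^j\ge r^{2(r-3-\ln r)}$ rainbow $r$-sets.

**Step 5: compare.** Since $r!\ge(r/e)^r$, $k\binom tr\le r\cdot r^{2r}/r!\le r^{r+1}e^r$. Writing $e^r=r^{r/\ln r}$ and comparing exponents of $r$, it suffices that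
$$r-7-2\ln r-\frac r{\ln r}\ge0 .$$
At $r=20$ the left side exceeds $13-5.992-6.677>0.3$. Its derivative $1-\frac2r-\frac1{\ln r}+\frac1{\ln^2r}$ is at least $1-0.1-0.34>0$ for $r\ge20$. This proves the claim.

**Step 6: choose the edges at random.** Put $p=k\binom tr/\binom{kt}r$. Then
$$\frac1p=\frac1k\prod_{i<r}\frac{kt-i}{t-i}\le\frac1k\prod_{i<r}\frac{kt}{t-i}=k^{r-1}\prod_{i<r}\Big(1-\frac i{r^2}\Big)^{-1}\le2k^{r-1},$$
since $\prod_{i<r}(1-i/r^2)\ge1-\sum_{i<r}i/r^2=1-\frac{r-1}{2r}\ge\frac12$. Apply Lemma 10 to all partitions of the $n$-set, with good meaning mono or rainbow. The claim says that the hypothesis holds with this $p$. The resulting family of at most $\lceil\ln(n!)/p\rceil$ $r$-sets has a mono or rainbow member under every coloring, so it is uncolorable. As $n\le r^3$, $\ln n!\le n\ln n\le3(r-1)r^2\ln r$, and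
$$m(r)\le 3(r-1)r^2\ln r\cdot2(r-1)^{r-1}+1=6r^2(r-1)^r\ln r+1.\qquad\square$$

*Proof of the asymptotic statements in Theorem 3.*

**Step 1: the size of $m(r)$.** From below, $m(r)\ge(r-2)^r=r^r(1-2/r)^r\ge r^r/16$ for $r\ge4$, since $(1-2/r)^r$ increases with $r$ and equals $1/16$ at $r=4$. From above, $m(r)\le12r^{r+3}$ for $r\ge20$. The finitely many smaller $r$ are absorbed in the constant, as $m(r)\le c(r)$. So $m(r)=r^{r+O(1)}$, and $m(r)^{1/r}=r\,e^{O((\ln r)/r)}\sim r$.

**Step 2: the size of $c(r)$.** With $K=(r-1)^2+1$,
$$\frac{(K-r+1)^r}{r!}\le c(r)\le\frac{K^r}{r!} .$$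
Both $K$ and $K-r+1$ are asymptotic to $r^2$, and $(r!)^{1/r}\sim r/e$ by Stirling's formula. So $c(r)^{1/r}\sim r^2\cdot\frac er=er$.

**Step 3: the ratio.** Dividing, $\big(m(r)/c(r)\big)^{1/r}\to1/e$, that is, $c(r)/m(r)=e^{(1+o(1))r}$. $\square$
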